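
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Sketching lower bounds for \textsc{Max-DiCut}\\ just below ratio one half}


\begin{abstract}
We prove that every single-pass sketching algorithm that approximates \textsc{Max-DiCut} on $n$ vertices within the factor $0.49987$ uses $\Omega(n^{2/3})$ space. This confirms a conjecture posed by Singer: some ratio strictly below $\frac12$ already requires space $n^{1/2+\Omega(1)}$. More generally, for every integer $k\ge1$ there is a ratio below $\frac12$ that requires space $\Omega(n^{1-1/(k+1)})$, even on oriented graphs of bounded degree; the space needed for ratio $\frac12-\epsilon$ is thus at least $n^{1-O(1/\log(1/\epsilon))}$. The hard instances are unions of randomly named random subgraphs of one constant-size graph. The proof has two parts. First, take two distributions on such subgraphs that both dominate a fixed positive multiple of the uniform distribution. If they have the same Fourier coefficients on every matching and on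 every edge set of matching number at most $k$, then simultaneous messages of $o(n^{1-1/(k+1)})$ bits cannot distinguish them with advantage more than $0.2$. Second, we build two such distributions with a \textsc{Max-DiCut} gap by matching the first $2k-2$ moments of two probability measures on an interval.
\end{abstract}

\section{The question and the results}

\subsection{The problem}

An instance of \textsc{Max-DiCut} is a directed multigraph $G$ on $[n]=\{1,\dots,n\}$ with $m$ edges, $1\le m\le\mathrm{poly}(n)$, given as a stream of edges in adversarial order. A set $W\subseteq[n]$ \emph{cuts} the edge $(u,v)$ if $u\in W$ and $v\notin W$, and $\mathrm{val}_G$ is the largest fraction of the edges cut by one set $W$. For $\alpha\in(0,1]$, an algorithm \emph{$\alpha$-approximates} \textsc{Max-DiCut} if on every instance $G$ it outputs, with probability at least $2/3$, a number $\hat v$ with $\alpha\,\mathrm{val}_G\le\hat v\le\mathrm{val}_G$.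

A \emph{sketching algorithm} with space $s=s(n)$ works as follows. There is a public random string $R$, not charged to the space. A stream $\sigma$ and $R$ determine a state $\mathrm{st}_R(\sigma)$, a string of at most $s$ bits. The output is a function of the final state and $R$. States are \emph{composable}: there is a map $C_R$ such that
\[
 \mathrm{st}_R(\sigma\circ\tau)=C_R\big(\mathrm{st}_R(\sigma),\mathrm{st}_R(\tau)\big)
\]
for all nonempty streams $\sigma,\tau$. We assume no commutativity, no linearity and no uniformity in $n$. ``Space $\Omega(f(n))$'' means $s(n)\ge c f(n)$ for some $c>0$ and all large $n$. An \emph{oriented graph} is a digraph without loops, parallel edges or antiparallel edges. Its degrees, and the words path, cycle, forest and matching, refer to the underlying undirected graph.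

\subsection{Why one half}

In a graph without loops a uniformly random set cuts a quarter of the edges on average, so $\mathrm{val}_G\ge\frac14$, and a random digraph of large constant average degree has value close to $\frac14$. Now hide a random bipartition $\sigma:V\to\{\pm1\}$, keep only the edges between the two sides, and leave the orientations alone. The set $\{\sigma=+1\}$ then cuts about half of the edges, so the value is about $\frac12$. On the other hand these two kinds of random graph look the same on every forest $F$: the two probabilities that all edges of $F$ are present differ (at equal density) by the factor $\mathbb E_\sigma\prod_{uv\in F}(1-\sigma_u\sigma_v)$, and this factor is $1$, because every nonempty edge set $J\subseteq F$ has a vertex of degree one and therefore $\mathbb E_\sigma\prod_{uv\in J}\sigma_u\sigma_v=0$. One would guess that ratios above $\frac12$ are hard for small sketches. It is less clear what happens just below $\frac12$. Two results are known: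
\begin{itemize}
\item[(i)] there is a single-pass $\tilde O(\sqrt n)$-space streaming algorithm that $0.485$-approximates \textsc{Max-DiCut};
\item[(ii)] for all $\epsilon>0$ and $D\in\mathbb N$ there are $\delta>0$ and a single-pass sketching algorithm that uses $\tilde O(n^{1-\delta})$ space and $(\frac12-\epsilon)$-approximates \textsc{Max-DiCut} on graphs of maximum degree $D$.
\end{itemize}
The conjecture of \cite{Singer} that we prove says that sketches of size about $n^{1/2}$ do not suffice all the way up to $\frac12$: there are constants $\epsilon\in(0,\frac12)$ and $\delta>0$ such that every single-pass sketching $(\frac12-\epsilon)$-approximation uses $\Omega(n^{1/2+\delta})$ space.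

\subsection{Results}

\begin{theorem}[the conjecture]\label{thm:conj}
Every sketching algorithm that $0.49987$-approximates \textsc{Max-DiCut} uses $\Omega(n^{2/3})$ space. So the conjecture holds with $\epsilon=1.3\cdot10^{-4}$ and $\delta=\frac16$.
\end{theorem}

\begin{theorem}[hierarchy]\label{thm:hier}
For $k\ge1$ let $\epsilon_k=\frac1{40}\,12^{-4(k-1)}$. Every sketching $(\frac12-\epsilon_k)$-approximation uses $\Omega(n^{1-1/(k+1)})$ space, even on oriented graphs of maximum degree at most some constant $\Delta_k$. Consequently: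
\begin{itemize}
\item[(a)] for every $\epsilon\in(0,\frac1{40}]$, a sketching $(\frac12-\epsilon)$-approximation needs $\Omega\big(n^{1-15/\log_2(1/\epsilon)}\big)$ space, and the constant $15$ can be replaced by $4\log_2(3+2\sqrt2)+o(1)\approx10.17+o(1)$ as $\epsilon\to0$;
\item[(b)] for every $\delta>0$ there are $\epsilon>0$ and $D$ such that a sketching $(\frac12-\epsilon)$-approximation on graphs of maximum degree $D$ needs $\Omega(n^{1-\delta})$ space;
\item[(c)] a sketching $\frac12$-approximation needs $\Omega(n^{1-\delta})$ space for every $\delta>0$.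
\end{itemize}
\end{theorem}

Part (b) is a converse to (ii): the exponent $\delta$ in (ii) cannot be chosen independently of $(\epsilon,D)$.

\begin{theorem}\label{thm:k1}
For every $\alpha>\frac49$, a sketching $\alpha$-approximation needs $\Omega(\sqrt n)$ space.
\end{theorem}

All three follow from one criterion. For $\beta\in(0,\frac12]$ and $\lambda\in[-1,1]$ put
\begin{equation}\label{eq:gamma}
\gamma_\beta(\lambda)=\max_{|t|\le1/2}(\beta t-\lambda t^2),\qquad\text{so that}\qquad \gamma_\beta(\lambda)\le\frac{\beta^2}{4\lambda}\quad\text{for }\lambda>0 .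
\end{equation}

\begin{theorem}[criterion]\label{thm:main}
Let $k\ge1$ be an integer and $\beta\in(0,\frac12]$. Let $\mu_Y,\mu_N$ be finitely supported probability measures on $[-1,1-2\beta]$ with $\int\lambda^j\,d\mu_Y=\int\lambda^j\,d\mu_N$ for $0\le j\le2k-2$. Put
\[
c=\mu_Y(\{-1\}),\qquad V_Y=\frac{1+c\beta}2,\qquad V_N=\frac14+\int\gamma_\beta\,d\mu_N .
\]
Then for every $\alpha\in(V_N/V_Y,1]$ there is a constant $\Delta$ such that every sketching algorithm that $\alpha$-approximates \textsc{Max-DiCut} uses space $\Omega(n^{1-\frac1{k+1}})$, even if it is only required to be correct on oriented graphs of maximum degree at most $\Delta$.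
\end{theorem}

Section~\ref{sec:idea} explains the construction, first for $k=1$. Section~\ref{sec:comm} proves the communication lower bound, Sections~\ref{sec:gadget} and~\ref{sec:dist} build the two distributions, Section~\ref{sec:red} proves Theorem~\ref{thm:main}, and Section~\ref{sec:meas} chooses the measures.

\subsection{Tools}\label{sec:tools}

For $f:\{\pm1\}^M\to\mathbb R$ and $T\subseteq[M]$ let $\chi_T(y)=\prod_{a\in T}y_a$ and $\hat f(T)=\mathbb E f\chi_T$, where $y$ is uniform. \emph{Parseval}: $\sum_T\hat f(T)^2=\mathbb E f^2$. The \emph{Bonami--Beckner hypercontractive inequality} (Bonami 1970, Beckner 1975) says that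
\begin{equation}\label{eq:hyper}
\sum_T\tau^{|T|}\hat f(T)^2\le\|f\|_{1+\tau}^2\qquad(0\le\tau\le1),
\end{equation}
where $\|f\|_p=(\mathbb E|f|^p)^{1/p}$. If $p$ is a probability distribution on $\{\pm1\}^M$, then by Cauchy--Schwarz and Parseval, applied to $2^Mp-1$,
\begin{equation}\label{eq:tv}
\mathrm{TV}(p,\mathrm{unif})=\tfrac12\,\mathbb E\,|2^Mp-1|\le\tfrac12\Big(\sum_{T\ne\emptyset}(\mathbb E_p\chi_T)^2\Big)^{1/2}.
\end{equation}
For an edge set $S$, $\nu(S)$ denotes its matching number. \emph{K\"onig's theorem}: in a bipartite graph $\nu$ equals the least size of a vertex cover. \emph{Bernstein's inequality}: if $X\sim\mathrm{Bin}(M,p)$ has variance at most $v$, then $\Pr[|X-\mathbb EX|\ge s]\le2\exp\big(-\frac{s^2}{2(v+s/3)}\big)$ for $s>0$. \emph{Hoeffding's lemma}: a centered variable $X$ with values in an interval of length $1$ satisfies $\mathbb Ee^{sX}\le e^{s^2/8}$ for all real $s$. So a centered sum $X$ of at most $M$ independent $\{0,1\}$ variables satisfies $\mathbb Ee^{sX}\le e^{s^2v/2}$ with $v=M/4$. If $q\ge2$ random variables $X_1,\dots,X_q$ satisfy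 this bound with the same $v>0$, then $e^{s\,\mathbb E\max_iX_i}\le\sum_i\mathbb Ee^{sX_i}\le q\,e^{s^2v/2}$ for $s>0$, and $s=\sqrt{2\ln q/v}$ gives
\begin{equation}\label{eq:max}
\mathbb E\max_iX_i\le\sqrt{2v\ln q}.
\end{equation}

\section{The idea, and the smallest case}\label{sec:idea}

\subsection{Two random subgraphs that agree on stars}\label{sec:P}

Loopless NO instances have value at least $\frac14$, so to get below ratio $\frac12$ we need YES instances of value larger than $\frac12$. In such an instance the best cut $W$ is correlated with the orientations: more edges leave $W$ than enter it, so the vertices of $W$ have, on average, more out-edges than in-edges. This bias shows in the degrees, that is, in the statistics of stars. Our lower bound needs NO instances with the same star statistics. So these must show the same bias, but in such a way that no cut can exploit it well. The following family does this.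

Fix an oriented graph $H=(V,E)$ and $\beta\in(0,\frac12]$. For $\lambda\in[-1,1-2\beta]$ and $x,x'\in\{\pm1\}$ let
\begin{equation}\label{eq:kappa}
\kappa_\lambda(x,x')=1+\lambda xx'+\beta(x-x') .
\end{equation}
Its values are
\[
\kappa_\lambda(+,+)=\kappa_\lambda(-,-)=1+\lambda,\qquad \kappa_\lambda(+,-)=1-\lambda+2\beta,\qquad \kappa_\lambda(-,+)=1-\lambda-2\beta .
\]
The condition $-1\le\lambda\le1-2\beta$ makes them nonnegative, and with $\beta\le\frac12$ they are at most $3$. Their sum is $4$.

\begin{quote}
\textbf{The distribution $P_\lambda$.} Draw $x\in\{\pm1\}^V$ uniformly. Given $x$, each $(u,v)\in E$ is present independently with probability $\kappa_\lambda(x_u,x_v)/6$.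
\end{quote}

Since $\mathbb E_{x'}\kappa_\lambda(x,x')=1+\beta x$ and $\mathbb E_{x}\kappa_\lambda(x,x')=1-\beta x'$, a vertex $u$ with $x_u=+1$ tends to keep a larger fraction of its out-edges than of its in-edges, to an extent that depends on $\beta$ but not on $\lambda$. For a star with $p$ out-edges and $q$ in-edges at its center we average over the leaves first: all its edges are present with probability $6^{-(p+q)}\,\mathbb E_x(1+\beta x)^p(1-\beta x)^q$, which is free of $\lambda$. The path $a\to b\to c\to d$ is a smallest forest whose statistics involve $\lambda$. Averaging over $x_a$ and $x_d$ leaves $6^{-3}$ times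
\[
\mathbb E\,(1-\beta x_b)(1+\beta x_c)\big(1+\lambda x_bx_c+\beta(x_b-x_c)\big)=1-2\beta^2-\lambda\beta^2 ,
\]
because $(1-\beta x_b)(1+\beta x_c)=1-\beta x_b+\beta x_c-\beta^2x_bx_c$. The middle edge reveals $\lambda$.

\emph{The values.} For $\lambda=-1$ all present edges join different classes, and $\{x=+1\}$ cuts an expected fraction $\frac14\kappa_{-1}(+,-)=\frac{1+\beta}2$ of the present edges. For $\lambda>0$ edges inside the classes are favored. If $H$ is large, has large average degree and has its edges evenly spread, and $W$ contains a fraction $p_\pm$ of the class $\{x=\pm1\}$, then $W$ cuts about a fraction $\frac14-h^2+\beta t-\lambda t^2$ of the present edges, with $h=\frac{p_++p_--1}2$ and $t=\frac{p_+-p_-}2$ (see the proof of Lemma~\ref{lem:values}). The best $W$ reaches about $\frac14+\gamma_\beta(\lambda)$. With $\beta=\frac15$, compare $\lambda=-1$ to $\lambda=\frac35=1-2\beta$: the values are $\frac35$ and, at $t=\frac16$, $\frac14+\frac1{60}=\frac4{15}$. Their ratio is $\frac49<\frac12$.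

If every cycle of $H$ has length at least $4$, the edge sets of matching number $1$ are exactly the nonempty stars. So $P_{-1}$ and $P_{3/5}$ agree on all sets of matching number $1$ (and on matchings, where both make the edges independent with probability $\frac16$). Agreement alone is not enough for our lower bound (Remark~\ref{rem:hyp}), but it is enough after a little uniform noise is mixed into both distributions, which hardly changes the values. Section~\ref{sec:comm} then gives a bound of order $n^{1-1/2}$, and this leads to Theorem~\ref{thm:k1}.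

\subsection{Larger $k$: randomize $\lambda$}\label{sec:Q}

For $k\ge2$ we need agreement on more forests $F$. The computation above suggests, and Lemma~\ref{lem:local} proves, that $P_\lambda[F\text{ present}]$ is a polynomial in $\lambda$ whose degree is at most the number of edges of $F$ with no endpoint of degree one, and that this number is at most $2k-2$ if $\nu(F)\le k$. So for each copy of $H$ we draw $\lambda$ at random, from $\mu_N$ in the NO case and from $\mu_Y$ in the YES case, and require equal moments up to order $2k-2$. Now $\mu_Y$ cannot sit at $-1$ alone, since the moments of order $1$ and $2$ would then put $\mu_N$ at $-1$ too. For the other values of $\lambda$ in the YES case we still need cuts of value $\frac12$. Here we use the hidden bipartition from the introduction, which no forest can see.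

\begin{quote}
\textbf{The distribution $Q_\lambda$.} Draw $x,\sigma\in\{\pm1\}^V$ uniformly and independently. Given them, each $(u,v)\in E$ is present independently with probability $\kappa_\lambda(x_u,x_v)(1-\sigma_u\sigma_v)/6\in[0,1]$.
\end{quote}

The YES distribution uses $P_{-1}$ with probability $c=\mu_Y(\{-1\})$ and $Q_\lambda$ otherwise. Its value is at least about $c\,\frac{1+\beta}2+(1-c)\frac12=V_Y$, and the NO value is at most about $V_N$. If $\mu_N$ lives on positive numbers, then by \eqref{eq:gamma}
\begin{equation}\label{eq:ratio}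
\frac{V_N}{V_Y}\le\frac12\cdot\frac{1+\beta^2\int\lambda^{-1}\,d\mu_N}{1+c\beta}.
\end{equation}
This is why the method works: the gain $c\beta$ is linear in $\beta$, the loss is quadratic. If $c>0$ and both measures live on $[-1,1)$, a small $\beta$ gives a ratio below $\frac12$. It remains to find measures with matching moments, $\mu_N$ on $(0,1)$ and $\mu_Y$ on $[-1,1)$ with an atom at $-1$. For every $k$ they exist, and Section~\ref{sec:meas} gives explicit ones.

\section{What simultaneous messages can see}\label{sec:comm}

\subsection{The game and the theorem}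

Let $H=(V,E)$ be a fixed oriented graph. We encode a subgraph by $z\in\{\pm1\}^E$, where $e$ is \emph{present} if $z_e=-1$. Let $U$ be the uniform distribution on $\{\pm1\}^E$, also viewed as the constant function $2^{-|E|}$. A hard instance consists of $N$ random subgraphs of $H$ on disjoint copies of $V$, with the names of the vertices permuted, and with one player for each edge of $H$.

\medskip
\noindent\textbf{The game $\mathcal G_N(D)$}, for a distribution $D$ on $\{\pm1\}^E$. Draw independent uniform permutations $\pi_v$ of $[N]$ for $v\in V$, and independently $z^{(1)},\dots,z^{(N)}$ i.i.d.\ from $D$. Think of $(v,\pi_v(i))$ as the name of the vertex $v$ in copy $i$. The player $e=(u,v)\in E$ receives $X_e=(M_e,Z_e)$, where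
\[
M_e=\pi_v\circ\pi_u^{-1},\qquad Z_e(a)=z_e^{(\pi_u^{-1}(a))}\qquad(a\in[N]).
\]
It thus knows the names of the two ends of each of its $N$ potential edges and whether the edge is present, but not the index of the copy. A \emph{$b$-bit protocol} has a public random string $R$ independent of the inputs; each player sends a message $f_e(X_e,R)$ that takes at most $2^b$ values for each $R$, and a referee outputs a bit depending on the messages and $R$. Let $P_N(D)$ be the probability that the output is $1$.

\begin{theorem}\label{thm:B}
Let $r\ge2$ and $\rho\in(0,1]$. Let $D_0,D_1$ be distributions on $\{\pm1\}^E$ with $D_0,D_1\ge\rho U$ pointwise. Suppose that every $S\subseteq E$ with $a_S:=\mathbb E_{D_1}\chi_S-\mathbb E_{D_0}\chi_S\ne0$ properly contains a matching of size $r$. Then there are $c_1>0$ and $N_1$ such that $|P_N(D_0)-P_N(D_1)|\le0.2$ for all $N\ge N_1$ and all $b$-bit protocols with $b\le c_1N^{1-1/r}$.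
\end{theorem}

\begin{remark}[the exponent and the hypotheses]\label{rem:hyp}
One natural way to detect a bias of $\chi_S$ is to collect the labels of all edges of $S$ in a common copy. If each of $r$ players holding disjoint edges records the labels at $b$ random names, then a given copy is recorded by all of them with probability $(b/N)^r$, and some copy is likely to be recorded by all once $b$ is about $N^{1-1/r}$. This suggests the exponent of the theorem.

The word \emph{properly} is used to make the labels of the $r$ matched edges jointly unbiased. The domination $D_0,D_1\ge\rho U$ cannot be dropped either. Let $E$ be a path with $2r$ edges, $D_0=U$ and $D_1=U(1+\chi_E)$. Only $S=E$ has $a_S\ne0$, and $E$ properly contains a matching of size $r$. But if each player sends the single bit $\prod_aZ_e(a)$, the product of all messages is $\prod_i\chi_E(z^{(i)})$. This is always $1$ under $D_1$ and a uniform sign under $D_0$, so one-bit messages have advantage $\frac12$. Domination lets us pass from $D_0$ to $D_1$ in steps that each change, on a random part of the copies,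 one Fourier coefficient by a small amount. A small bias makes high-degree statistics such as this parity useless.
\end{remark}

\subsection{A hidden-hypermatching lemma}

The core is the following situation. A string $y$ has $r$ rows of length $N'$. Random permutations match the rows into $N'$ groups of $r$ entries. Somebody who has only a short message $f(y)$ learns the matching and, for each group, a sign $w_i$ that is either slightly correlated with the product of the group or purely random. If the message is short enough and the correlation small enough, the two cases look nearly the same.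

\begin{lemma}\label{lem:hyper}
Let $r\ge2$, $N'\ge1$, $|\zeta|\le2^{-r/2}$, and $f:\{\pm1\}^{[r]\times[N']}\to\Lambda$ with $|\Lambda|\le2^B$. Let $y$ be uniform on $\{\pm1\}^{[r]\times[N']}$ and let $\pi=(\pi_1,\dots,\pi_r)$ be independent uniform permutations of $[N']$, independent of $y$. Given $(y,\pi)$, let $w\in\{\pm1\}^{N'}$ have independent coordinates with $\mathbb E[w_i\mid y,\pi]=\zeta\prod_{j=1}^ry(j,\pi_j(i))$. Let $w'$ be uniform on $\{\pm1\}^{N'}$, independent of $(y,\pi)$. For every real $t>0$ with $\gamma:=(4t/r)^rN'^{-(r-1)}<1$,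
\[
\mathrm{TV}\big((\pi,f(y),w),(\pi,f(y),w')\big)\le2^{B-t}+\frac12\sqrt{\frac\gamma{1-\gamma}+2^{-t}} .
\]
\end{lemma}

\begin{proof}
The pair $(\pi,f(y))$ has the same law on both sides. So the distance is the average, over $\pi$ and over the fiber $A=f^{-1}(f(y))$, of $\mathrm{TV}(p_{\pi,A},\mathrm{unif})$, where $p_{\pi,A}$ is the law of $w$ given $\pi$ and $y\in A$. The fiber is independent of $\pi$. There are at most $2^B$ fibers, so those of density below $2^{-t}$ are hit with total probability at most $2^{B-t}$. Fix a fiber $A$ of density $a\ge2^{-t}$; we bound $\mathbb E_\pi\mathrm{TV}(p_{\pi,A},\mathrm{unif})$.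

For $J\subseteq[N']$ let $T(J,\pi)=\{(j,\pi_j(i)):j\in[r],\,i\in J\}$. Given $(y,\pi)$ the expectation of $\chi_J(w)$ is $\zeta^{|J|}\chi_{T(J,\pi)}(y)$. Given $\pi$ and $y\in A$, the string $y$ is uniform on $A$. So
\[
\mathbb E_{p_{\pi,A}}\chi_J=\zeta^{|J|}\,\widehat{1_A}(T(J,\pi))/a .
\]
By \eqref{eq:tv} and Jensen's inequality, $\mathbb E_\pi\mathrm{TV}(p_{\pi,A},\mathrm{unif})\le\frac12\sqrt\Sigma$ with
\[
\Sigma=\sum_{J\ne\emptyset}\zeta^{2|J|}\,\mathbb E_\pi\,\widehat{1_A}(T(J,\pi))^2/a^2 .
\]
If $|J|=\ell$, then $T(J,\pi)$ is uniform among the $\binom{N'}\ell^r$ sets with exactly $\ell$ elements in each row. These sets have size $r\ell$, and there are $\binom{N'}\ell$ choices of $J$. With $\mathrm{wt}_m=a^{-2}\sum_{|T|=m}\widehat{1_A}(T)^2$ we obtain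
\[
\Sigma\le\sum_{\ell=1}^{N'}\zeta^{2\ell}\binom{N'}\ell^{1-r}\mathrm{wt}_{r\ell}.
\]
The factor $\binom{N'}{\ell}^{1-r}$ is the gain from the unknown matching. It controls small $\ell$; the small bias controls large $\ell$.

\emph{Terms with $m=r\ell\le2t$.} Apply \eqref{eq:hyper} to $1_A$ with $\tau=m/(2t)\le1$. Since $\|1_A\|_{1+\tau}^2=a^{2/(1+\tau)}$ and $2^{-t}\le a\le1$,
\[
\mathrm{wt}_m\le\tau^{-m}a^{\frac2{1+\tau}-2}=\tau^{-m}a^{-\frac{2\tau}{1+\tau}}\le\tau^{-m}a^{-2\tau}\le\Big(\frac{2t}m\Big)^m2^m=\Big(\frac{4t}m\Big)^m .
\]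
With $\binom{N'}\ell\ge(N'/\ell)^\ell$ and $\zeta^{2\ell}\le1$, the term is at most
\[
\Big[\Big(\frac{4t}{r\ell}\Big)^r\Big(\frac\ell{N'}\Big)^{r-1}\Big]^\ell=\Big(\frac\gamma\ell\Big)^\ell\le\gamma^\ell .
\]
These terms sum to at most $\gamma/(1-\gamma)$.

\emph{Terms with $r\ell>2t$.} Here $\zeta^{2\ell}\le2^{-r\ell}<2^{-2t}$, and by Parseval $\sum_m\mathrm{wt}_m=a^{-2}\cdot a\le2^t$. These terms sum to at most $2^{-t}$.
\end{proof}

\subsection{Changing one Fourier coefficient}

\begin{lemma}\label{lem:step}
Let $r\ge2$ and $\rho'\in(0,1)$. Let $S\subseteq E$ properly contain a matching $\mathcal M=\{e_1,\dots,e_r\}$, let $|\zeta|\le2^{-r/2}$, and let $D^*$ be any distribution on $\{\pm1\}^E$. Put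
\[
D=\rho'U+(1-\rho')D^*,\qquad D'=\rho'U(1+\zeta\chi_S)+(1-\rho')D^* .
\]
For every $\theta\in(0,1)$ there are $c_0>0$ and $N_0$, depending only on $r,\rho',\theta$, such that $|P_N(D)-P_N(D')|\le\theta$ for all $N\ge N_0$ and all $b$-bit protocols with $b\le c_0N^{1-1/r}$.
\end{lemma}

The idea is to let the players in $\mathcal M$ play the rows of Lemma~\ref{lem:hyper}, and to give away to the referee everything that does not spoil the situation of that lemma, in particular the full inputs of all other players. It is essential that a message of a player $e_j$ depends on that player's input only.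

\begin{proof}
Generate the labels as follows. Put each $i\in[N]$ into a set $I$ independently with probability $\rho'$. For $i\notin I$ draw $z^{(i)}\sim D^*$. For $i\in I$ draw $z^{(i)}$ from $U(1+\zeta'\chi_S)$, where $\zeta'=0$ in world $0$ and $\zeta'=\zeta$ in world $1$. Worlds $0$ and $1$ are the games for $D$ and $D'$.

Write $e_j=(u_j,v_j)$ and let $V'$ be the set of vertices of $H$ not covered by $\mathcal M$. The $2r$ vertices $u_j,v_j$ are distinct because $\mathcal M$ is a matching. Hence the permutations
\[
(\pi_{u_j})_{j\in[r]},\quad(M_{e_j})_{j\in[r]},\quad(\pi_v)_{v\in V'}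
\]
are independent and uniform, and they determine all $\pi_v$, since $\pi_{v_j}=M_{e_j}\circ\pi_{u_j}$. Let
\[
\Omega=\big(R,\ I,\ (z^{(i)})_{i\notin I},\ (\pi_{u_j}|_{[N]\setminus I})_j,\ (M_{e_j})_j\big).
\]
Its law is the same in both worlds. Condition on $\Omega$, and let $N'=|I|$ and $A_j=[N]\setminus\pi_{u_j}([N]\setminus I)$, so $|A_j|=N'$. What is still random?

\emph{Permutations.} The restrictions $\tilde\pi_j=\pi_{u_j}|_I:I\to A_j$ are independent uniform bijections. The $\pi_v$ with $v\in V'$ are uniform and independent of everything else.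

\emph{Messages of the matched players.} Let $y(j,a)=Z_{e_j}(a)$ for $a\in A_j$; thus $y(j,\tilde\pi_j(i))=z^{(i)}_{e_j}$ for $i\in I$. The values $Z_{e_j}(a)$ with $a\notin A_j$, and $M_{e_j}$, are determined by $\Omega$. So $X_{e_j}$ is determined by $\Omega$ and $y(j,\cdot)$, and the messages of $e_1,\dots,e_r$ together form a function $f(y)$, depending on $\Omega$, with at most $2^{rb}$ values.

\emph{Labels.} For $i\in I$ let $w_i=\prod_{e\in S\setminus\mathcal M}z_e^{(i)}$. The density of $z^{(i)}$ relative to $U$ is $1+\zeta'w_i\prod_jz^{(i)}_{e_j}$. Because $S\setminus\mathcal M\ne\emptyset$, averaging this density over the coordinates outside $\mathcal M$ gives $1$. Three facts follow.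
\begin{itemize}
\item[(1)] The vector $(z^{(i)}_{e_j})_j$ is uniform. So, given $\tilde\pi$, the string $y$ is uniform; that is, $y$ is uniform and independent of $\tilde\pi$.
\item[(2)] Given $(y,\tilde\pi)$, the $w_i$ are independent and $\mathbb E[w_i\mid y,\tilde\pi]=\zeta'\prod_jy(j,\tilde\pi_j(i))$.
\item[(3)] Given $(y,\tilde\pi,w)$, the vectors $(z_e^{(i)})_{e\notin\mathcal M}$, $i\in I$, are independent, and each is uniform subject to $\prod_{e\in S\setminus\mathcal M}z_e^{(i)}=w_i$. This law depends only on $w$ and is the same in both worlds.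
\end{itemize}

The messages of the players $e\notin\mathcal M$ are functions of $\Omega$, $\tilde\pi$, $(\pi_v)_{v\in V'}$ and $(z^{(i)}_e)_{i\in I,\,e\notin\mathcal M}$. Therefore, given $\Omega$, the output of the protocol arises from $(\tilde\pi,f(y),w)$ by one and the same random procedure in both worlds, and the difference of the two output probabilities is at most the distance between the two laws of this triple. If $N'\ge1$, then after identifying $I$ and each $A_j$ with $[N']$ these are exactly the two laws in Lemma~\ref{lem:hyper}, with $B=rb$.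

\emph{Parameters.} Put $\tau_0=\log_2(16/\theta^2)$, $t=rb+\tau_0$ and
\[
c_0=\tfrac18(\theta^2/16)^{1/r}(\rho'/2)^{1-1/r} .
\]
Let $N_0$ be so large that $\tau_0/r\le c_0N^{1-1/r}$ and $\Pr[|I|<\rho'N/2]\le\theta/4$ for $N\ge N_0$. If $b\le c_0N^{1-1/r}$ and $N'\ge\rho'N/2$, then
\[
\frac{4t}r=4b+\frac{4\tau_0}r\le8c_0N^{1-1/r}\le(\theta^2/16)^{1/r}N'^{\,1-1/r},
\]
so $\gamma\le\theta^2/16$ and $\gamma/(1-\gamma)\le\theta^2/8$. Moreover $2^{B-t}=2^{-\tau_0}=\theta^2/16$ and $2^{-t}\le\theta^2/16$. Lemma~\ref{lem:hyper} bounds the distance by $\theta^2/16+\frac12\sqrt{\theta^2/8+\theta^2/16}\le\theta/2$. Averaging over $\Omega$ gives $|P_N(D)-P_N(D')|\le\theta/4+\theta/2\le\theta$.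
\end{proof}

\subsection{From one step to the theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We walk from $D_0$ to $D_1$ in small steps, each changing one Fourier coefficient. By Fourier inversion $D_1-D_0=U\sum_Sa_S\chi_S$, and $|a_S|\le2$. Let $S_1,\dots,S_q$ be the sets with $a_S\ne0$. They are nonempty; if $q=0$ then $D_0=D_1$ and there is nothing to prove. Let $L\ge\max(4q,\,4\cdot2^{r/2})/\rho$ be an integer. For $0\le j<L$ and $0\le i\le q$ put
\[
\Gamma_{j,i}=D_0+\frac jL(D_1-D_0)+\frac1L\,U\sum_{i'\le i}a_{S_{i'}}\chi_{S_{i'}} .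
\]
Then $\Gamma_{0,0}=D_0$, $\Gamma_{j,q}=\Gamma_{j+1,0}$ for $j<L-1$, and $\Gamma_{L-1,q}=D_1$. Each $\Gamma_{j,i}$ has total mass $1$. The first two terms form a convex combination of $D_0$ and $D_1$, so by domination $\Gamma_{j,i}\ge\rho U-\frac{2q}LU\ge\frac\rho2U$.

Hence, for $1\le i\le q$, $\Gamma_{j,i-1}=\frac\rho2U+(1-\frac\rho2)D^*$ for a distribution $D^*$, and
\[
\Gamma_{j,i}=\tfrac\rho2\,U(1+\zeta\chi_{S_i})+(1-\tfrac\rho2)D^*,\qquad\zeta=\frac{2a_{S_i}}{\rho L},\qquad|\zeta|\le\frac4{\rho L}\le2^{-r/2}.
\]
Lemma~\ref{lem:step} with $\rho'=\rho/2$ and $\theta=0.2/(Lq)$ applies to each of these $Lq$ steps; add the bounds. The constants depend only on $r,\rho,L,q$.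
\end{proof}

\section{The gadget}\label{sec:gadget}

The graph $H$ has to meet three demands. It has no short cycles, so that edge sets of small matching number are forests. Its edges are evenly spread between any two vertex sets, since we must bound all cuts. Its average degree is a large constant, so that random fluctuations of the $2^{|V|}$ cuts are small compared to $|E|$. For disjoint $A,B\subseteq V$ let $e_H(A,B)$ be the number of $(u,v)\in E$ with $u\in A$, $v\in B$.

\begin{lemma}\label{lem:gadget}
Let $g\ge3$, $\eta\in(0,1)$ and $d=20/\eta^2$. There is an oriented graph $H=(V,E)$ with $K=|V|\ge2d$ such that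
\begin{itemize}
\item[(a)] $H$ has no cycle of length less than $g$;
\item[(b)] $\big|e_H(A,B)-d|A||B|/K\big|\le\eta dK$ for all disjoint $A,B\subseteq V$;
\item[(c)] $\big||E|-dK\big|\le\eta dK$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $K\ge2d$. For each unordered pair $\{u,v\}$ independently, put in $u\to v$ with probability $d/K$, $v\to u$ with probability $d/K$, and nothing otherwise. For disjoint $A,B$ the number $e(A,B)$ is $\mathrm{Bin}(|A||B|,d/K)$. The number of edges is $\mathrm{Bin}(\binom K2,2d/K)$, with mean $d(K-1)$. All these variances are at most $dK$. By Bernstein's inequality, a deviation of at least $\eta dK/2$ from the mean has probability at most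
\[
2\exp\Big(-\frac{(\eta dK/2)^2}{2(dK+dK/6)}\Big)=2e^{-3\eta^2dK/28}\le2e^{-\eta^2dK/10}=2e^{-2K}.
\]
There are at most $3^K+1$ such events, and $2(3^K+1)e^{-2K}<\frac12$ for large $K$.

The expected number of cycles of length less than $g$ is at most $\sum_{3\le\ell<g}K^\ell(2d/K)^\ell\le g(2d)^g$. By Markov's inequality there are at most $3g(2d)^g$ of them with probability at least $\frac23$. So some outcome has both properties. Delete one edge from each short cycle. This changes each count by at most $3g(2d)^g$, and the mean $d(K-1)$ differs from $dK$ by $d$. If $K$ is so large that $3g(2d)^g+d\le\eta dK/2$, then (a)--(c) hold.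
\end{proof}

\section{The two distributions}\label{sec:dist}

Fix $k,\beta,\mu_Y,\mu_N$ as in Theorem~\ref{thm:main} and $\eta\in(0,1)$. Let $H$ be the graph of Lemma~\ref{lem:gadget} with $g=2k+2$. View $P_\lambda,Q_\lambda$ from Section~\ref{sec:idea} as distributions on $\{\pm1\}^E$, with $z_e=-1$ for present edges, and define
\[
\mathcal N=\sum_\lambda\mu_N(\{\lambda\})P_\lambda,\qquad\mathcal Y=c\,P_{-1}+\sum_{\lambda\ne-1}\mu_Y(\{\lambda\})Q_\lambda,
\]
\[
D_0=(1-\eta)\mathcal N+\eta U,\qquad D_1=(1-\eta)\mathcal Y+\eta U .
\]
The noise $\eta U$ is there to satisfy the domination hypothesis of Theorem~\ref{thm:B}.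

\begin{lemma}[local equality]\label{lem:local}
If $S\subseteq E$ is a matching or $\nu(S)\le k$, then $\mathbb E_{D_0}\chi_S=\mathbb E_{D_1}\chi_S$. Hence $D_0,D_1$ satisfy the hypotheses of Theorem~\ref{thm:B} with $r=k+1$ and $\rho=\eta$.
\end{lemma}

\begin{proof}
Let $F\subseteq E$ be a forest. Call an edge of $F$ \emph{internal} if both its endpoints have $F$-degree at least $2$, and let $\mathrm{int}(F)$ be the number of internal edges.

\emph{Step 1: $P_\lambda$ is polynomial in $\lambda$.} We have $P_\lambda[\text{all of }F\text{ present}]=6^{-|F|}p_F(\lambda)$ with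
\[
p_F(\lambda)=\mathbb E_x\prod_{(u,v)\in F}(1+\lambda x_ux_v+\beta x_u-\beta x_v).
\]
Expand the product by choosing one of the four terms for each edge. If a non-internal edge chooses $\lambda x_ux_v$, then its endpoint of $F$-degree $1$ occurs to the power exactly $1$, and the expectation of that product is $0$. So only internal edges contribute factors $\lambda$, and $\deg p_F\le\mathrm{int}(F)$.

\emph{Step 2: $Q_\lambda$ looks like $P_\lambda$ on forests.} Since $x$ and $\sigma$ are independent,
\[
Q_\lambda[\text{all of }F\text{ present}]=6^{-|F|}p_F(\lambda)\,\mathbb E_\sigma\prod_{(u,v)\in F}(1-\sigma_u\sigma_v)=6^{-|F|}p_F(\lambda).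
\]
Indeed, each nonempty $J\subseteq F$ is a forest and has a vertex of degree $1$, so $\mathbb E_\sigma\prod_{(u,v)\in J}\sigma_u\sigma_v=0$.

\emph{Step 3: if $F\ne\emptyset$ and $\nu(F)\le k$, then $\mathrm{int}(F)\le2k-2$.} By K\"onig's theorem $F$ has a vertex cover $C$ with $1\le|C|\le k$. Let $B$ be the set of vertices outside $C$ of $F$-degree at least $2$. All neighbors of a vertex of $B$ lie in $C$. So the edges between $B$ and $C$ form a forest on $|B|+|C|$ vertices with at least $2|B|$ edges; hence $2|B|\le|B|+|C|-1$, that is, $|B|\le|C|-1$. The internal edges form a forest on $B\cup C$, so there are at most $|B|+|C|-1\le2|C|-2\le2k-2$ of them.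

\emph{Conclusion.} Let $S$ be as in the statement. If $\nu(S)\le k$, then $S$ is a forest: a cycle in $H$ has length at least $2k+2$ and so contains a matching of size $k+1$. Every $F\subseteq S$ then has $\deg p_F\le2k-2$ (for $F=\emptyset$, $p_F=1$). If $S$ is a matching, every $F\subseteq S$ has $\mathrm{int}(F)=0$, so $p_F$ is constant. In both cases Steps 1 and 2 and the equality of moments up to order $2k-2$ give
\[
\mathcal Y[F\text{ present}]=6^{-|F|}\int p_F\,d\mu_Y=6^{-|F|}\int p_F\,d\mu_N=\mathcal N[F\text{ present}]\qquad(F\subseteq S).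
\]
Since $\chi_S=\prod_{e\in S}(1-2\cdot1[e\text{ present}])=\sum_{F\subseteq S}(-2)^{|F|}\,1[F\text{ present}]$, the expectations of $\chi_S$ under $\mathcal Y$ and $\mathcal N$ agree, and hence so do those under $D_1$ and $D_0$.

Finally, $D_0,D_1\ge\eta U$, and if $a_S\ne0$, then $\nu(S)\ge k+1$ and $S$ is not a matching. So $S$ contains a matching of size $k+1$ and is not equal to it.
\end{proof}

For $z\in\{\pm1\}^E$ let $H[z]$ be the graph of present edges, $m(z)$ their number, and $\mathrm{cut}(z)$ the maximum number of present edges cut by one set $W\subseteq V$.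

\begin{lemma}[values]\label{lem:values}
With $\bar m=|E|/6$,
\[
\mathbb E_{D_0}m=\mathbb E_{D_1}m=(1+2\eta)\bar m,\qquad\mathbb E_{D_1}\mathrm{cut}\ge(1-\eta)V_Y\bar m,\qquad\mathbb E_{D_0}\mathrm{cut}\le(V_N+10\eta)\bar m .
\]
\end{lemma}

\begin{proof}
\emph{Edge counts.} By Steps 1 and 2 above with $F=\{e\}$ and $p_F=1$, each edge is present with probability $\frac16$ under every $P_\lambda$ and $Q_\lambda$. Under $U$ the probability is $\frac12$. So $\mathbb Em=(1-\eta)\bar m+3\eta\bar m$ under $D_0$ and under $D_1$.

\emph{YES.} Under $Q_\lambda$ take $W=\{\sigma=+1\}$. The event $\sigma_u=1$, $\sigma_v=-1$ has probability $\frac14$ and makes the factor $1-\sigma_u\sigma_v$ equal to $2$, so an edge is present and cut with probability $\frac16\,\mathbb E\kappa_\lambda\cdot2\cdot\frac14=\frac16\cdot\frac12$. Under $P_{-1}$ take $W=\{x=+1\}$; the probability is $\frac14\cdot\frac{2+2\beta}6=\frac16\cdot\frac{1+\beta}2$. Hence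
\[
\mathbb E_{\mathcal Y}\mathrm{cut}\ge\bar m\Big(c\,\frac{1+\beta}2+(1-c)\frac12\Big)=V_Y\bar m .
\]

\emph{NO: the expected size of a fixed cut.} Fix $\lambda$ and work under $P_\lambda$. Let $\mathrm{cut}_W$ be the number of present edges cut by $W$, and $X_\pm=\{v:x_v=\pm1\}$. For $a,b\in\{\pm1\}$ the sets $W\cap X_a$ and $X_b\setminus W$ are disjoint, so property (b) of $H$, together with $\sum_{a,b}\kappa_\lambda(a,b)=4$, gives
\[
\mathbb E[\mathrm{cut}_W\mid x]=\frac16\sum_{a,b}\kappa_\lambda(a,b)\,e_H(W\cap X_a,X_b\setminus W)\le\frac{dK}6(\Phi+4\eta),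
\]
where, with $h_v=1_W(v)-\frac12$,
\[
\Phi=K^{-2}\sum_{u,v\in V}\kappa_\lambda(x_u,x_v)\big(\tfrac12+h_u\big)\big(\tfrac12-h_v\big).
\]
Let $\xi,\bar h,t$ be the averages over $v\in V$ of $x_v$, $h_v$, $x_vh_v$. Then $|\bar h|,|t|\le\frac12$ and $|\xi|\le1$. The average of $\frac12\pm h_v$ is $\frac12\pm\bar h$, and that of $x_v(\frac12\pm h_v)$ is $\frac\xi2\pm t$. Inserting \eqref{eq:kappa} we get
\begin{align*}
\Phi&=\big(\tfrac14-\bar h^2\big)+\lambda\big(\tfrac{\xi^2}4-t^2\big)+\beta\Big[\big(\tfrac\xi2+t\big)\big(\tfrac12-\bar h\big)-\big(\tfrac12+\bar h\big)\big(\tfrac\xi2-t\big)\Big]\\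
&=\tfrac14-\bar h^2+(\beta t-\lambda t^2)+\tfrac{\lambda\xi^2}4-\beta\bar h\xi,
\end{align*}
because the bracket equals $t-\bar h\xi$. Since $|\lambda|\le1$, $\beta\le\frac12$, $|\bar h|\le\frac12$ and $|\xi|\le1$, we conclude $\Phi\le\frac14+\gamma_\beta(\lambda)+|\xi|$. Also $\mathbb E|\xi|\le(\mathbb E\xi^2)^{1/2}=K^{-1/2}\le\eta$, as $K\ge2d=40/\eta^2$.

\emph{NO: the maximum over all cuts.} Given $x$, each $\mathrm{cut}_W$ is a sum of at most $|E|$ independent $\{0,1\}$ variables, and $|E|\le2dK$ by property (c). By \eqref{eq:max} with $v=|E|/4$ and $q=2^K$,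
\[
\mathbb E\max_W\big(\mathrm{cut}_W-\mathbb E[\mathrm{cut}_W\mid x]\big)\le\sqrt{2\cdot\tfrac{|E|}4\cdot K\ln2}\le K\sqrt d=\frac{\eta dK}{\sqrt{20}}\le\frac{dK}6\cdot2\eta .
\]
Altogether $\mathbb E_{P_\lambda}\mathrm{cut}\le\frac{dK}6\big(\frac14+\gamma_\beta(\lambda)+7\eta\big)$. By property (c), $(1-\eta)dK\le|E|$. Averaging over $\mu_N$ gives $(1-\eta)\mathbb E_{\mathcal N}\mathrm{cut}\le(V_N+7\eta)\bar m$. Finally $\eta\,\mathbb E_U\mathrm{cut}\le\eta\,\mathbb E_Um=3\eta\bar m$.
\end{proof}

\section{From sketches to protocols}\label{sec:red}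

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\alpha\in(V_N/V_Y,1]$. Choose $\eta\in(0,1)$ with $V_N+10\eta<\alpha(1-\eta)V_Y$, and take $H,D_0,D_1$ from Section~\ref{sec:dist}. Put $\Delta=K-1$. Choose
\[
v_0>\frac{V_N+10\eta}{1+2\eta},\qquad v_1<\frac{(1-\eta)V_Y}{1+2\eta},\qquad v_0<\alpha v_1 .
\]
Let $\mathcal A$ be a sketching algorithm with space $s=s(n)$ that $\alpha$-approximates \textsc{Max-DiCut} on oriented graphs of degree at most $\Delta$. Let $N=\lfloor n/K\rfloor$ and identify $V\times[N]$ with a subset of $[n]$. We turn $\mathcal A$ into a protocol for the game $\mathcal G_N$ of Section~\ref{sec:comm}.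
\begin{itemize}
\item The player $e=(u,v)$ forms the stream $\sigma_e$ of the edges $\big((u,a),(v,M_e(a))\big)$ with $Z_e(a)=-1$, in increasing order of $a$. It sends $\mathrm{st}_R(\sigma_e)$, or a symbol $\perp$ if $\sigma_e$ is empty. There are $2^{s+1}-1$ strings of at most $s$ bits, so at most $2^{s+1}$ messages, and $b=s+1$.
\item The referee fixes an order $e_1,e_2,\dots$ of $E$ and applies $C_R$ from left to right to the messages other than $\perp$. This yields $\mathrm{st}_R(\sigma)$ for $\sigma=\sigma_{e_1}\circ\sigma_{e_2}\circ\cdots$, hence the estimate $\hat v$ of $\mathcal A$ on $\sigma$. The referee outputs $1$ if $\hat v>v_0$ and $0$ otherwise; if all messages are $\perp$, the output is $0$.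
\end{itemize}
For $a=\pi_u(i)$ the edge $\big((u,a),(v,M_e(a))\big)$ joins $(u,\pi_u(i))$ to $(v,\pi_v(i))$, and $Z_e(a)=z_e^{(i)}$. So the graph $G$ of $\sigma$ is the vertex-disjoint union of the graphs $H[z^{(i)}]$, where the vertex $v$ of copy $i$ is named $(v,\pi_v(i))$, together with isolated vertices. It is an oriented graph of degree at most $\Delta$ with $O(n)$ edges, and so is the graph of every stream used above. Cuts can be chosen in each copy separately, so
\[
\mathrm{val}_G=\frac{\sum_i\mathrm{cut}(z^{(i)})}{\sum_im(z^{(i)})}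
\]
whenever $G$ has an edge. By the weak law of large numbers and Lemma~\ref{lem:values}, for large $N$ the following holds with probability at least $0.99$: $G$ has an edge, and $\mathrm{val}_G\le v_0$ if $D=D_0$, respectively $\mathrm{val}_G\ge v_1$ if $D=D_1$. The string $R$ is independent of $G$. So on this event, with probability at least $\frac23$ over $R$, we have $\hat v\le\mathrm{val}_G\le v_0$ if $D=D_0$, respectively $\hat v\ge\alpha\,\mathrm{val}_G\ge\alpha v_1>v_0$ if $D=D_1$. Therefore
\[
P_N(D_1)-P_N(D_0)\ge0.99\cdot\tfrac23-\big(0.01+\tfrac13\big)>0.2 .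
\]
By Lemma~\ref{lem:local} we may apply Theorem~\ref{thm:B} with $r=k+1$; it gives $s+1>c_1N^{1-1/(k+1)}$ for all large $n$. Hence $s=\Omega(n^{1-1/(k+1)})$.
\end{proof}

\section{Choosing the measures}\label{sec:meas}

We write $\delta_\lambda$ for the unit mass at $\lambda$. All measures $\mu_N$ below are supported on positive numbers, so \eqref{eq:ratio} applies.

\subsection{The case $k=1$}

\begin{proof}[Proof of Theorem~\ref{thm:k1}]
Only total mass has to match. Take $\beta=\frac15$, $\mu_Y=\delta_{-1}$ and $\mu_N=\delta_{3/5}$ as in Section~\ref{sec:P}. Then $c=1$, $V_Y=\frac35$ and $V_N\le\frac14+\frac1{60}=\frac4{15}$, so $V_N/V_Y\le\frac49$. Apply Theorem~\ref{thm:main} with $k=1$.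
\end{proof}

\subsection{The case $k=2$}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Moments $0,1,2$ have to match. Take $\beta=0.009$, so $1-2\beta=0.982$, and $\mu_N=\frac12\delta_{0.16}+\frac12\delta_{0.98}$. Under $\mu_N$ the variable $1+\lambda$ has mean $M=1.57$ and variance $v=0.41^2=0.1681$. Let $\mu_Y=c\,\delta_{-1}+(1-c)\delta_{y_0}$ with
\[
c=\frac v{v+M^2}=\frac{0.1681}{2.633}>0.06384,\qquad1+y_0=\frac{M^2+v}M ,
\]
so $y_0\approx0.677\in(-1,0.982]$. The atom at $-1$ does not contribute to moments of $1+\lambda$ of positive order, and $1-c=M^2/(v+M^2)$. So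
\[
\int(1+\lambda)\,d\mu_Y=\frac{M^2}{v+M^2}\cdot\frac{M^2+v}M=M,\qquad\int(1+\lambda)^2\,d\mu_Y=M\cdot\frac{M^2+v}M=M^2+v,
\]
as for $\mu_N$. Next, $\int\lambda^{-1}\,d\mu_N=\frac12(6.25+1/0.98)<3.6353$. By \eqref{eq:ratio},
\[
\frac{V_N}{V_Y}\le\frac12\cdot\frac{1+3.6353\,\beta^2}{1+0.06384\,\beta}\le\frac12\cdot\frac{1.00029446}{1.00057456}<0.499861<0.49987 .
\]
Theorem~\ref{thm:main} with $k=2$ and $\alpha=0.49987=\frac12-1.3\cdot10^{-4}$ gives space $\Omega(n^{2/3})=\Omega(n^{1/2+1/6})$.
\end{proof}

\subsection{General $k$: Chebyshev nodes}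

For general $k$ we want $\mu_N$ on an interval $[a,b]$ with $0<a<b<1$, $\mu_Y$ on $\{-1\}\cup[a,b]$, equal moments up to a given order $q$, and $c=\mu_Y(\{-1\})$ large. Equal moments mean $\int p\,d\mu_Y=\int p\,d\mu_N$ for every polynomial $p$ of degree at most $q$. Testing with a $p$ that is bounded by $1$ on $[a,b]$ and large at $-1$ limits $c$. This suggests taking for $p$ a Chebyshev polynomial and putting the masses at its extreme points. Recall that the Chebyshev polynomial $T_q$ (of the first kind, of degree $q$) satisfies $T_q(\cos\phi)=\cos q\phi$, and that $T_q(x)=\frac12\big(w^q+w^{-q}\big)$ for $x\ge1$ and $w=x+\sqrt{x^2-1}$.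

\begin{lemma}\label{lem:cheb}
Let $q\ge0$ be an integer and $0<a<b<1$. There are finitely supported probability measures $\mu_N$ on $[a,b]$ and $\mu_Y$ on $\{-1\}\cup[a,b]$ with equal moments up to order $q$ and
\[
c=\mu_Y(\{-1\})=\frac2{1+T_q(x_0)}\ge\Big(x_0+\sqrt{x_0^2-1}\Big)^{-q},\qquad x_0=\frac{2+a+b}{b-a}.
\]
\end{lemma}

\begin{proof}
For $q=0$ take $\mu_Y=\delta_{-1}$ and $\mu_N=\delta_a$; here $T_0=1$. Let $q\ge1$. Put $\varphi(x)=\frac{2x-a-b}{b-a}$, which maps $[a,b]$ onto $[-1,1]$ and $-1$ to $-x_0$. Let $t_0=-1$ and
\[
t_i=\varphi^{-1}\Big(-\cos\frac{(i-1)\pi}q\Big)\in[a,b]\qquad(1\le i\le q+1),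
\]
so $t_0<t_1<\dots<t_{q+1}$. Let $\omega_i=\prod_{j\ne i}(t_i-t_j)^{-1}$. Exactly the $q+1-i$ factors with $j>i$ are negative, so $\omega_i$ has sign $(-1)^{q+1-i}$. If $\deg p\le q$, then
\begin{equation}\label{eq:dd}
\sum_{i=0}^{q+1}\omega_i\,p(t_i)=0,
\end{equation}
since the sum is the coefficient of $x^{q+1}$ in the Lagrange interpolant of $p$ at $t_0,\dots,t_{q+1}$, which is $p$ itself. Taking $p=1$ we get $\sum_{i\text{ even}}|\omega_i|=\sum_{i\text{ odd}}|\omega_i|=:Z$. Put
\[
\mu_Y=Z^{-1}\sum_{i\text{ even}}|\omega_i|\,\delta_{t_i},\qquad\mu_N=Z^{-1}\sum_{i\text{ odd}}|\omega_i|\,\delta_{t_i}.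
\]
By \eqref{eq:dd} their moments up to order $q$ agree, and $\mu_N$ lives on $[a,b]$.

Now take $p=T_q\circ\varphi$. For $i\ge1$ we have $-\cos\frac{(i-1)\pi}q=\cos\big(\pi-\frac{(i-1)\pi}q\big)$, so $p(t_i)=\cos(q\pi-(i-1)\pi)=(-1)^{q+1-i}$, which is the sign of $\omega_i$. Then \eqref{eq:dd} reads $\sum_{i\ge1}|\omega_i|=-\omega_0\,p(-1)$. The left side is positive and $|p(-1)|=|T_q(-x_0)|=T_q(x_0)$, so $\sum_{i\ge1}|\omega_i|=|\omega_0|T_q(x_0)$. Adding $|\omega_0|$ gives $2Z=|\omega_0|(1+T_q(x_0))$, that is, $c=|\omega_0|/Z=2/(1+T_q(x_0))$. Finally $1\le T_q(x_0)\le\big(x_0+\sqrt{x_0^2-1}\big)^q$, so $c\ge1/T_q(x_0)$ gives the bound.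
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hier}]
Let $a\in(0,\frac14]$ and apply Lemma~\ref{lem:cheb} with $b=1-a$ and $q=2k-2$. Then $x_0=\frac3{1-2a}$; put $w_a=x_0+\sqrt{x_0^2-1}$, so $c\ge w_a^{-2(k-1)}$. Let $\beta=ca/2$. This is at most $\frac12$, and $b=1-a\le1-2\beta$, so the measures are admissible in Theorem~\ref{thm:main}. Since $\int\lambda^{-1}\,d\mu_N\le1/a$ and $c\le1$, \eqref{eq:ratio} gives
\begin{equation}\label{eq:gap}
\frac{V_N}{V_Y}\le\frac12\cdot\frac{1+\beta^2/a}{1+c\beta}=\frac12\cdot\frac{1+c^2a/4}{1+c^2a/2}=\frac12-\frac{c^2a}{8(1+c^2a/2)}\le\frac12-\frac{c^2a}{8(1+a/2)} .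
\end{equation}

\emph{First claim.} For $a=\frac14$ we have $x_0=6$ and $w_a=6+\sqrt{35}<12$, so $c\ge12^{-2(k-1)}$. The right side of \eqref{eq:gap} is $\frac12-\frac{c^2}{36}<\frac12-\frac1{40}12^{-4(k-1)}=\frac12-\epsilon_k$. Theorem~\ref{thm:main} with $\alpha=\frac12-\epsilon_k$ gives the claim with $\Delta_k=\Delta$.

\emph{Part (a).} For $\epsilon\le\frac1{40}$ write $\epsilon=\frac1{40}12^{-4x}$, that is, $x=\frac{\log_2(1/\epsilon)-\log_240}{4\log_212}\ge0$, and let $k=1+\lfloor x\rfloor$. Then $\epsilon\le\epsilon_k$, so a $(\frac12-\epsilon)$-approximation is also a $(\frac12-\epsilon_k)$-approximation. Since $\log_240<4\log_212<15$,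
\[
k+1>1+x=\frac{\log_2(1/\epsilon)+4\log_212-\log_240}{4\log_212}>\frac{\log_2(1/\epsilon)}{15},
\]
and the space is $\Omega(n^{1-1/(k+1)})$, which is $\Omega(n^{1-15/\log_2(1/\epsilon)})$.

For the better constant, fix $a$. As $8(1+a/2)\le9$, \eqref{eq:gap} and Theorem~\ref{thm:main} give the bound $\Omega(n^{1-1/(k+1)})$ for $(\frac12-\epsilon)$-approximation whenever $0<\epsilon<\frac a9w_a^{-4(k-1)}$. For $\epsilon<\frac a9$ let $k$ be the largest integer with this property. Then $\frac a9w_a^{-4k}\le\epsilon$, so $k\ge\frac{\log_2(1/\epsilon)+\log_2(a/9)}{4\log_2w_a}$ and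
\[
\frac1{k+1}\le\frac{4\log_2w_a+o(1)}{\log_2(1/\epsilon)}\qquad(\epsilon\to0,\ a\text{ fixed}).
\]
As $a\to0$, $x_0\to3$ and $w_a\to3+2\sqrt2$. Letting $a\to0$ sufficiently slowly as $\epsilon\to0$, we obtain the constant $4\log_2(3+2\sqrt2)+o(1)$.

\emph{Parts (b) and (c).} Take $k\ge1/\delta$, so that $\frac1{k+1}<\delta$. For (b) let $\epsilon=\epsilon_k$ and $D=\Delta_k$. For (c) note that a $\frac12$-approximation is a $(\frac12-\epsilon_k)$-approximation.
\end{proof}

\section{Scope}

\emph{Where sketching is used.} Every step in the proof of Theorem~\ref{thm:B} singles out its own matching $\{e_1,\dots,e_r\}$ of players, and the argument needs that each of their messages depends only on the sender's input. Composability of states provides exactly this: each state $\mathrm{st}_R(\sigma_e)$ is computed from $\sigma_e$ alone. We claim nothing for general streaming algorithms.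

\emph{What is not claimed.} On graphs of bounded degree, result (ii) gives a space exponent below $1$ for each fixed $(\epsilon,D)$, and Theorem~\ref{thm:hier} shows that the exponent must tend to $1$ as $\epsilon\to0$ if $D$ may grow. For $k\ge2$ we do not claim that the constants ($0.49987$ at space $n^{2/3}$, or $\epsilon_k=e^{-\Theta(k)}$ for large $k$) are optimal. The exact approximation threshold at space $n^{1-1/(k+1)}$ is not determined here.

\begin{thebibliography}{9}
\bibitem{Singer} Noah G. Singer, \emph{Nine lower bound conjectures on streaming approximation algorithms for CSPs}, arXiv:2510.10714 (2025).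
\end{thebibliography}

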